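# Supernilpotent monoids embed into nilpotent groups

## 1. Functions on a cube that change only at the top corner

Let $S$ be a monoid and $m\ge 1$. We look at functions on the vertices of a cube with values in $S$, multiplied pointwise, that can be assembled from functions of a single coordinate.

**Definition (cube functions).** $M_m(S)$ is the submonoid of $S^{\{0,1\}^m}$ generated by all functions $\{0,1\}^m\to S$ that depend on only one coordinate. It contains all constant functions, and an element of $S$ will also denote the corresponding constant function. We write $\mathbf 1=(1,\dots,1)$ for the top corner of the cube.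

**Definition (corner function).** A corner function is an element $h\in M_m(S)$ for which there are $U\ne V$ in $S$ with $h(x)=U$ for all $x\neq\mathbf 1$ and $h(\mathbf 1)=V$.

These functions carry the whole proof, so let us first meet some. For $m=1$ every function on $\{0,1\}$ lies in $M_1(S)$, and corner functions exist as soon as $|S|\ge2$. From $m=2$ on, the question is whether one-coordinate functions can cooperate to detect that *all* coordinates equal $1$.

In a group $G$ this is what commutators do. Put $[x,y]=x^{-1}y^{-1}xy$, let $\hat g_i(x)=g_i$ if $x_i=1$ and $\hat g_i(x)=1$ otherwise. Then $[\hat g_1,\hat g_2]\in M_2(G)$ is $1$ at the three points with some $x_i=0$, and is $[g_1,g_2]$ at the top corner.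

In the two-element monoid $E=\{e,1\}$ with $ee=e$, let $g_i(0)=e$ and $g_i(1)=1$. The product $g_1(x_1)\cdots g_m(x_m)$ is $e$ off the top corner and $1$ at it, so $E$ has corner functions for every $m$.

The free monoid $F$ on $\{a,b\}$ is the hard case: it has no inverses and no idempotents other than $1$. Here is a corner function in $M_2(F)$. We use the following notation throughout: for a word $w$, let $w_{i,\varepsilon}$ be the function with value $w$ if $x_i=\varepsilon$ and value $1$ otherwise. Write points of the square as $(x_0,x_1)$ and put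
$$\alpha=a_{0,1},\qquad \bar\alpha=a_{0,0},\qquad C=a^2b,$$
$$p=\bigl(a\alpha\cdot(ab)_{1,0}\cdot\bar\alpha\cdot a_{1,0}\cdot b\bigr)\bigl(a\alpha\cdot(ab)_{1,1}\cdot\bar\alpha\cdot a_{1,1}\cdot b\bigr).$$
We compute the four values. If $x_0=0$, then $\alpha=1$ and $\bar\alpha=a$, so
$$p(0,0)=(a\cdot ab\cdot a\cdot a\cdot b)(a\cdot a\cdot b)=C^3,\qquad p(0,1)=(a\cdot a\cdot b)(a\cdot ab\cdot a\cdot a\cdot b)=C^3 .$$
If $x_0=1$, then $\alpha=a$ and $\bar\alpha=1$, so
$$p(1,0)=(aa\cdot ab\cdot a\cdot b)(aa\cdot b)=a^3bab\,a^2b=:X,\qquad p(1,1)=(aa\cdot b)(aa\cdot ab\cdot a\cdot b)=a^2b\,a^3bab=:Y .$$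
So $p$ ignores $x_1$ when $x_0=0$, and notices it when $x_0=1$. To turn $p$ into a corner function we balance the two edges by functions of $x_0$ alone. Let $L$ have value $C^3X$ at $x_0=0$ and $C^3$ at $x_0=1$, and let $P$ have value $1$ at $x_0=0$ and $C^3$ at $x_0=1$. Then
$$(LpP)(0,x_1)=C^3X\cdot C^3\cdot 1,\qquad (LpP)(1,x_1)=C^3\cdot p(1,x_1)\cdot C^3 ,$$
so $LpP$ is $C^3XC^3$ at three points and $C^3YC^3\ne C^3XC^3$ at $(1,1)$.

The heart of this talk is that this can be done in every dimension.

**Proposition 1.** Let $F$ be the free monoid on $\{a,b\}$. For every $m\ge1$ there are $h\in M_m(F)$ and $U\ne V$ in $F$ with $h(x)=U$ for all $x\ne\mathbf 1$ and $h(\mathbf 1)=V$.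

What is it for? There is a notion of nilpotence for monoids, called $n$-supernilpotence, which excludes corner functions in $M_{n+1}(S)$. Proposition 1 says that an $n$-supernilpotent monoid cannot contain a free submonoid of rank $2$. We shall see that this is exactly what is needed to put it inside a group of fractions, and from there into the reach of ordinary commutators. Let us make this precise.

## 2. Term condition commutators and supernilpotence

A monoid is regarded as an algebra $(S,\cdot,1)$. The symbols $0$ and $1$ also denote its smallest congruence (equality) and its largest congruence (all pairs); the context tells which is meant.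

**Definition (binary commutator).** For congruences $\alpha,\beta$ of $S$, let $M(\alpha,\beta)$ be the submonoid of $S^{2\times2}$ (entrywise multiplication) generated by the matrices
$$\begin{bmatrix} a&a\\ b&b\end{bmatrix}\ \text{with }(a,b)\in\alpha\quad\text{and}\quad \begin{bmatrix} c&d\\ c&d\end{bmatrix}\ \text{with }(c,d)\in\beta .$$
Then $[\alpha,\beta]$ is the smallest congruence $\delta$ such that for every $\begin{bmatrix}u&v\\w&z\end{bmatrix}\in M(\alpha,\beta)$, $(u,v)\in\delta$ implies $(w,z)\in\delta$.

**Definition (higher commutators).** For congruences $\alpha_1,\dots,\alpha_k$, let $M(\alpha_1,\dots,\alpha_k)$ be the submonoid of $S^{\{0,1\}^k}$ generated by the following functions: for each $i\le k$ and $(a,b)\in\alpha_i$, the function with value $a$ if $x_i=0$ and $b$ if $x_i=1$. Then $[\alpha_1,\dots,\alpha_k]$ is the smallest congruence $\delta$ such that for every $f\in M(\alpha_1,\dots,\alpha_k)$: if $(f(x,0),f(x,1))\in\delta$ for all $x\in\{0,1\}^{k-1}\setminus\{\mathbf 1\}$, then $(f(\mathbf 1,0),f(\mathbf 1,1))\in\delta$. For $k=1$ this is understood as $[\alpha_1]=\alpha_1$.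

The smallest such $\delta$ exists, because an intersection of congruences with the required property has it too. For $k=2$ we recover the binary commutator, with $x_1$ as row index and $x_2$ as column index. When all $\alpha_i$ equal $1$, we have $M(1,\dots,1)=M_k(S)$, and we write $[1,\dots,1]_k$ for the $k$-ary commutator.

**Definition (nilpotence notions).** Put $[1)^1=(1]^1=1$, $[1)^{m+1}=[[1)^m,1]$ and $(1]^{m+1}=[1,(1]^m]$. Then $S$ is right $n$-nilpotent if $[1)^{n+1}=0$, left $n$-nilpotent if $(1]^{n+1}=0$, and $n$-supernilpotent if $[1,\dots,1]_{n+1}=0$. An $n$-nilpotent group is a nilpotent group of class at most $n$.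

For $n=1$ all three conditions say $[1,1]=0$. In general, since $0$ is the smallest congruence, $[1,\dots,1]_{n+1}=0$ means precisely that equality has the required property:

**(SN$_n$)** If $f\in M_{n+1}(S)$ and $f(x,0)=f(x,1)$ for all $x\in\{0,1\}^n\setminus\{\mathbf 1\}$, then $f(\mathbf 1,0)=f(\mathbf 1,1)$.

A corner function $h\in M_{n+1}(S)$ violates (SN$_n$): for $x\ne\mathbf 1$ neither $(x,0)$ nor $(x,1)$ is the top corner, so $h(x,0)=U=h(x,1)$, while $h(\mathbf 1,0)=U\neq V=h(\mathbf 1,1)$. For instance, the monoid $E$ of Section 1 is not $n$-supernilpotent for any $n$.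

Let us work out the smallest $n$. For $n=0$ the condition is $1=[1]=0$, so $S$ is trivial. For $n=1$, (SN$_1$) says: if $f\in M_2(S)$ and $f(0,0)=f(0,1)$, then $f(1,0)=f(1,1)$. We feed in two functions.

Given $ab=ac$ in $S$, let $f(x)=g(x_1)h(x_2)$ with $g(0)=a$, $g(1)=1$, $h(0)=b$, $h(1)=c$. Then $f(0,0)=ab=ac=f(0,1)$, so $b=f(1,0)=f(1,1)=c$. Thus $S$ is left cancellative, and, with the factors in the other order, right cancellative.

Given $s,t\in S$, let $f(x)=g(x_2)\,r(x_1)\,g'(x_2)$ with $g(0)=s$, $g(1)=1$, $r(0)=1$, $r(1)=t$, $g'(0)=1$, $g'(1)=s$. Then $f(0,0)=s=f(0,1)$, so $st=f(1,0)=f(1,1)=ts$.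

So a $1$-supernilpotent monoid is commutative and cancellative, and it embeds into an abelian group. Conversely, in a submonoid of an abelian group every $f\in M_2(S)$ has the form $f(x)=\varphi(x_1)\psi(x_2)$, and $f(0,0)=f(0,1)$ gives $\psi(0)=\psi(1)$, hence $f(1,0)=f(1,1)$.

The general picture is as follows.

**Known result.** For a monoid $S$ and $n\ge0$, the following are equivalent:

1. $S$ is cancellative and right $n$-nilpotent;
2. $S$ embeds into an $n$-nilpotent group;
3. $S$ is left and right $n$-nilpotent.

Each of these equivalent conditions implies $n$-supernilpotence. The converse is known to hold for $n\le2$.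

The problem, from Peter Mayr, "Solvable, nilpotent and supernilpotent semigroups with completely simple ideal and monoids", arXiv:2505.09303 (2025), is to prove or disprove the converse for every $n\ge3$. It is true, and the proof below works for every $n\ge0$. For a group $G$ let $\gamma_1(G)=G$ and $\gamma_{j+1}(G)=[\gamma_j(G),G]$, so that $G$ is $n$-nilpotent iff $\gamma_{n+1}(G)=1$.

**Theorem 2.** For all $n\ge0$, every $n$-supernilpotent monoid embeds into an $n$-nilpotent group. Hence, by the Known result, $n$-supernilpotence is equivalent to conditions 1–3.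

**Theorem 3 (strong form).** Let $S$ be any monoid and $n\ge0$, and let $\eta:S\to G(S)$ be the universal homomorphism to a group. Then $[1,\dots,1]_{n+1}$ is the kernel of $S\to G(S)/\gamma_{n+1}(G(S))$. It is the least congruence $\theta$ such that $S/\theta$ embeds into an $n$-nilpotent group.

**Theorem 4.** A cancellative monoid $S$ satisfies the equivalent conditions for $n\ge1$ iff no $f\in M_{n+1}(S)$ is constant on $\{0,1\}^{n+1}\setminus\{\mathbf 1\}$ and takes a different value at $\mathbf 1$, that is, iff $M_{n+1}(S)$ contains no corner function.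

Here $G(S)$ is the group generated by symbols $\eta(s)$, $s\in S$, with the relations $\eta(s)\eta(t)=\eta(st)$; every homomorphism from $S$ to a group factors uniquely through $\eta$. For example, $G(S)$ is the free group on $X$ if $S=X^*$ is the free monoid on $X$.

## 3. Excluding corner functions forces a nilpotent group of fractions

We assume Proposition 1, which is proved in Sections 4–6, and deduce Theorems 2 and 4. Two textbook facts are used.

**Ore's theorem** (Clifford–Preston, *The Algebraic Theory of Semigroups I*, §1.10, in dual form). If $S$ is a cancellative monoid and $sS\cap tS\ne\emptyset$ for all $s,t\in S$, then $S$ embeds in a group $G$ with $G=\{st^{-1}:s,t\in S\}$.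

**Left-normed commutators.** Let $[g_1,\dots,g_j]=[[g_1,\dots,g_{j-1}],g_j]$, with $[g_1]=g_1$. Then $\gamma_j(G)$ is generated by the set $L_j$ of all $[g_1,\dots,g_j]$ with $g_i\in G$. Indeed $L_j\subseteq\gamma_j(G)$ is clear. For the converse use induction on $j$. The set $L_{j+1}$ is closed under conjugation, so it generates a normal subgroup $K$. Modulo $K$ every element of $L_j$ is central, hence so is every element of $\gamma_j(G)=\langle L_j\rangle$, and therefore $\gamma_{j+1}(G)\subseteq K$.

**Corollary 5.** No monoid $S$ containing a free submonoid of rank $2$ is $n$-supernilpotent for any $n\ge0$. In fact $M_{n+1}(S)$ contains a corner function.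

*Proof.* Identify the free submonoid with $F$. Then $M_{n+1}(F)\subseteq M_{n+1}(S)$, and Proposition 1 with $m=n+1$ provides a corner function, which violates (SN$_n$) as seen in Section 2. $\blacksquare$

**Proposition 6.** Let $n\ge1$ and let $S$ be a cancellative monoid such that $M_{n+1}(S)$ contains no corner function. Then $S$ embeds into an $n$-nilpotent group.

**Step 1: common right multiples.** The purpose is to verify Ore's condition: $sS\cap tS\ne\emptyset$ for all $s,t\in S$. Suppose $sS\cap tS=\emptyset$. We claim that $s,t$ freely generate a free submonoid. Otherwise two distinct words in $s,t$ have the same value in $S$. Cancel their longest common prefix. If both remaining words are nonempty, they start with different letters, and their common value lies in $sS\cap tS$, a contradiction. Otherwise exactly one of them is empty, so $1=sw$ or $1=tw$ for some $w\in S$. If $1=sw$, then $t=swt\in sS\cap tS$; if $1=tw$, then $s=tws\in sS\cap tS$. Both are contradictions. So $S$ contains a free submonoid of rank $2$, and Corollary 5 gives a corner function in $M_{n+1}(S)$, against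 the hypothesis.

**Step 2: the group.** By Ore's theorem, $S\subseteq G$ for a group $G=\{st^{-1}:s,t\in S\}$. It remains to see that $G$ is $n$-nilpotent. In $G$ we have commutators, hence corner functions; we must bring them back to $S$.

**Step 3: clearing denominators.** We show: for every $k\ge1$ and $p\in M_k(G)$ there is $c\in S$ with $pc\in M_k(S)$. Write $p$ as a product of $r$ one-coordinate functions and use induction on $r$. For $r=0$ take $c=1$. Let $p=p'g$, where $p'$ is a product of $r-1$ one-coordinate functions and $g$ depends only on $x_i$, with values $g_0,g_1\in G$. By induction there is $c'\in S$ with $p'c'\in M_k(S)$. For $\varepsilon\in\{0,1\}$ write $c'^{-1}g_\varepsilon=s_\varepsilon t_\varepsilon^{-1}$ with $s_\varepsilon,t_\varepsilon\in S$. By Step 1 we may choose $c\in t_0S\cap t_1S$. Then $t_\varepsilon^{-1}c\in S$, so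
$$c'^{-1}g_\varepsilon c=s_\varepsilon\,(t_\varepsilon^{-1}c)\in S .$$
Hence $pc=(p'c')(c'^{-1}gc)$ is an element of $M_k(S)$ times an $S$-valued function of $x_i$, and so lies in $M_k(S)$.

**Step 4: commutators vanish.** Put $k=n+1$, take $g_1,\dots,g_k\in G$, and let $\hat g_i(x)=g_i$ if $x_i=1$ and $\hat g_i(x)=1$ if $x_i=0$. The monoid $M_k(G)$ is a group, because inverses of generators are generators. So $p=[\hat g_1,\dots,\hat g_k]\in M_k(G)$. A left-normed commutator with a trivial entry is trivial, since $k\ge2$. So $p(x)=1$ whenever some $x_i=0$, and $p(\mathbf 1)=[g_1,\dots,g_k]$. By Step 3 choose $c\in S$ with $f:=pc\in M_k(S)$. Then $f=c$ off the top corner and $f(\mathbf 1)=[g_1,\dots,g_k]\,c$. Since $f$ is not a corner function, $[g_1,\dots,g_k]\,c=c$, that is, $[g_1,\dots,g_k]=1$. These commutators generate $\gamma_{n+1}(G)$, so $\gamma_{n+1}(G)=1$. $\blacksquare$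

**Proof of Theorem 2.** Let $S$ be $n$-supernilpotent. If $n=0$, then $S$ is trivial. Let $n\ge1$. We show that $S$ is cancellative, generalizing the computation for $n=1$. Suppose $ab=ac$, and let
$$f(x)=g_1(x_1)\cdots g_n(x_n)\,h(x_{n+1}),\qquad g_i(0)=a,\ g_i(1)=1,\quad h(0)=b,\ h(1)=c .$$
If $x\in\{0,1\}^n\setminus\{\mathbf 1\}$ has $j\ge1$ zeros, then $f(x,0)=a^jb=a^jc=f(x,1)$. So (SN$_n$) yields $b=f(\mathbf 1,0)=f(\mathbf 1,1)=c$. For right cancellation suppose $ba=ca$ and use $h(x_{n+1})g_1(x_1)\cdots g_n(x_n)$, with values $ba^j=ca^j$. Moreover, (SN$_n$) excludes corner functions in $M_{n+1}(S)$. Now Proposition 6 embeds $S$ into an $n$-nilpotent group. By the Known result, conditions 1–3 hold, and conversely each of them implies $n$-supernilpotence. $\blacksquare$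

**Proof of Theorem 4.** If $S$ satisfies the equivalent conditions, it is $n$-supernilpotent by the Known result, so (SN$_n$) holds and excludes corner functions. The converse is Proposition 6, which gives condition 2. $\blacksquare$

Everything now rests on Proposition 1.

## 4. Lamps, and an encoding that hides a word

Let $\Gamma\supseteq F$ be the free group on $a,b$. In $M_m(\Gamma)$ there are corner functions, for example $[a_{1,1},b_{2,1}]$ for $m=2$. The first thing to try is to clear denominators in it, as in Step 3 above. Let us see where this stops. The first factor of the commutator is $a_{1,1}^{-1}$, and $a_{1,1}^{-1}c'$ is $F$-valued iff $c'\in aF$; for example $a_{1,1}^{-1}a=a_{1,0}$. The second factor is $b_{2,1}^{-1}$, and we need $c$ such that $c'^{-1}\,b_{2,1}^{-1}\,c$ is $F$-valued. At $x_2=0$ this says $c\in c'F\subseteq aF$; at $x_2=1$ it says $b^{-1}c\in c'F$, so $c\in bF$. But $aF\cap bF=\emptyset$. The procedure needs common right multiples, and their absence is the very situation we are in. So we must build corner functions from positive words directly.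

The one cancellation that survives is $a_{1,1}^{-1}a=a_{1,0}$. We exploit it systematically. To raise the dimension from $m$ to $m+1$, add a new coordinate $x_0$, write points as $(x_0,x)$ with coordinates numbered $0,\dots,m$, and put
$$\alpha=a_{0,1},\qquad\bar\alpha=a_{0,0}.$$
We think of $\alpha$ as a lamp that is lit when $x_0=1$. Since $\alpha$, $\bar\alpha$ and $a$ take only powers of $a$ as values, they commute with each other, and
$$\alpha\bar\alpha=a,\qquad a\alpha^{-1}=\bar\alpha,\qquad a\bar\alpha^{-1}=\alpha. \tag{1}$$
So an inverse lamp next to a constant letter $a$ is a positive function.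

Next we encode words so that the encoding is visible when the lamps are lit and invisible when they are not. Let $q\ge1$, and put
$$C=a^qb,\qquad \lambda(a)=1,\quad\lambda(b)=0,$$
and let $\tau:F\to\Gamma$ be the homomorphism with $\tau(c)=a^{\lambda(c)}Ca^{-\lambda(c)}$ for letters $c$. Thus $\tau(a)=a^{q+1}ba^{-1}$ and $\tau(b)=a^qb$. If we replace the outer $a$'s by lamps, a letter $c$ becomes $\alpha^{\lambda(c)}C\alpha^{-\lambda(c)}$, which is $\tau(c)$ if $x_0=1$ and just $C$ if $x_0=0$.

**Lemma 7.** $\tau$ is injective, and the homomorphism $\Gamma\to\mathbb Z$ with $a,b\mapsto1$ sends $\tau(w)$ to $(q+1)|w|$.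

*Proof.* For letters $c_1,\dots,c_l$ with $l\ge1$,
$$\tau(c_1\cdots c_l)=a^{q+\lambda(c_1)}\,b\,a^{q+\lambda(c_2)-\lambda(c_1)}\,b\cdots b\,a^{q+\lambda(c_l)-\lambda(c_{l-1})}\,b\,a^{-\lambda(c_l)} .$$
Since $b$ occurs only positively, there is no cancellation between different occurrences of $b$. So the number $l$ of letters $b$ and all exponents of $a$ are determined by the element of $\Gamma$ (and $l=0$ iff the word is empty). The first exponent gives $\lambda(c_1)$, the next gives $\lambda(c_2)$, and so on; and $\lambda(c)$ determines $c$. The second statement holds because $\tau(c)\mapsto q+1$ for each letter. $\blacksquare$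

The plan is now: given a corner function $h$ in dimension $m$ with values $U,V$ of equal length $N$, find a function $\hat h$ in dimension $m+1$ with
$$\hat h(1,x)=\tau(h(x)),\qquad \hat h(0,x)=C^N .\tag{2}$$
On the face $x_0=0$ the length $|h(x)|=N$ is all that is left of $h$, and it does not depend on $x$. Then balance the two faces, as we did with $L$ and $P$ in Section 1.

The example of Section 1 is exactly this, with $q=2$, $m=1$ and $h=a_{1,0}\,b\,a_{1,1}\,b$, so that $U=h(0)=abb$, $V=h(1)=bab$, $N=3$. Indeed $\tau(abb)=a^3ba^{-1}\cdot a^2b\cdot a^2b=X$ and $\tau(bab)=a^2b\cdot a^3ba^{-1}\cdot a^2b=Y$, and $p$ satisfies (2). Each factor of $p$ is an instance of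
$$T_{i,\varepsilon}(\mu_0,\mu_1)=a\alpha^{\mu_0}\cdot a_{i,\varepsilon}\,b_{i,\varepsilon}\cdot a\alpha^{\mu_1}\cdot a_{i,\varepsilon}\cdot b ,\qquad \mu_0,\mu_1\in\{-1,0,1\},$$
which is a positive function by (1), with $C=a^2b$ and values
$$T_{i,\varepsilon}(\mu_0,\mu_1)=\begin{cases}a^{x_0\mu_0}C\,a^{x_0\mu_1}C& x_i=\varepsilon,\\ a^{x_0(\mu_0+\mu_1)}C& x_i\ne\varepsilon.\end{cases}$$
Namely $p=T_{1,0}(1,-1)\,T_{1,1}(1,-1)$. The first factor replaces $a_{1,0}\,b$: if $x_1=0$ and $x_0=1$ we get $aCa^{-1}C=\tau(ab)$, and if $x_1=1$ and $x_0=1$ we get $C=\tau(b)$. Note what makes this work: the lamps are present whatever $x_i$ is. When the optional letter is switched off, the lamp exponents $\mu_0$ and $\mu_1$ fall into the same block of $a$'s and add up to the correct total. The constant letter $b$ after the optional letter $a_{1,0}$ provides the place where they meet, and the constant $a$'s absorb the inverse lamps.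

So the construction consumes something: each one-coordinate letter of $h$ must be followed by a constant letter. Its output does not have this property, since in $T$ the letter $a_{i,\varepsilon}$ is followed immediately by $b_{i,\varepsilon}$. This stops the iteration at dimension $2$, and we shall see in Section 5 that no rewriting of $T_{1,0}(1,-1)$ repairs it. The way out is to carry a large supply of constant letters through the induction, and to lose only a controlled part of it at each step.

## 5. Spaced words and a word with two clocks

**Definition (packets).** For a letter $c\in\{a,b\}$, call $c_{i,\varepsilon}$ elementary. Let $k\ge0$. A $k$-packet is a product $c_{i,\varepsilon}\,d_1\cdots d_k$ with letters $c,d_1,\dots,d_k\in\{a,b\}$, the $d_j$ being constant functions. Let $N_m^k\subseteq M_m(F)$ be the submonoid generated by the constants and the $k$-packets on $\{0,1\}^m$.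

Thus a product of elementary functions and constant letters in which each elementary function is followed by at least $k$ constant letters before the next elementary function, or the end, lies in $N_m^k$. For example, $a_{1,0}\,b\,a_{1,1}\,b\in N_1^1$.

**Loss of spacing is unavoidable.** Suppose $R\in N^k_{m+1}$ with $k\ge1$ depends on $x_0$, and suppose that for some $i\ne0$ its values on the face $x_0=0$ have length $(\kappa+1)(q+1)$ if $x_i=\varepsilon$ and $\kappa(q+1)$ if $x_i\neq\varepsilon$. Then $\kappa>k$. Indeed, write $R$ as a product of constant letters and $k$-packets. Changing $x_i$ from $1-\varepsilon$ to $\varepsilon$ adds $q+1$ to the length, so there are at least $q+1$ elementary letters controlled by $x_i=\varepsilon$. At least one more is controlled by $x_0$. Each of these at least $q+2$ letters brings its own $k$ constant letters, and at a point with $x_0=0$, $x_i\ne\varepsilon$ all constant letters are present. So $\kappa(q+1)\ge k(q+2)>k(q+1)$. In particular, with $\kappa=1$, $q=2$, this shows $T_{1,0}(1,-1)\notin N^1_2$. So we shall start from a spacing $\kappa$ in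 dimension $m$ that is larger than the spacing $k$ we want in dimension $m+1$, and the induction will treat all $k$ simultaneously.

From now on let $k\ge0$ and
$$\kappa=3k+1,\qquad q=\kappa(\kappa+1),\qquad C=a^qb .$$
For $k=0$ this is $\kappa=1$, $q=2$, $C=a^2b$, as above. The first lemma inserts a lamp before a block $C$.

**Lemma 8.** For $\mu\in\{-1,0,1\}$ we have $\alpha^\mu C,\ \bar\alpha^\mu C\in N^k_{m+1}$.

*Proof.* For $\mu=0$ this is a constant. By (1), $\alpha C=\alpha a^qb$ and $\alpha^{-1}C=\bar\alpha a^{q-1}b$, and $q-1\ge k$. The same holds with $\alpha$ and $\bar\alpha$ exchanged. $\blacksquare$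

The second lemma is the spaced version of $T$. We want a word that contains one copy of $C$ more when $x_i=\varepsilon$, with lamps between the copies, and whose elementary letters are all spaced out. The trick is to run two clocks over the same $q=\kappa(\kappa+1)$ ticks. At each tick the word writes $a^{\kappa+1}$ if $x_i=\varepsilon$ and $a^\kappa$ otherwise. The letter $b$ is written after every $\kappa$-th tick if $x_i=\varepsilon$, and after every $(\kappa+1)$-th tick otherwise. Either way exactly $\kappa(\kappa+1)=q$ letters $a$ are written between consecutive $b$'s, so we read $C^{\kappa+1}$ or $C^\kappa$. Lamps are attached to the first tick of each block of the faster clock.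

The clock arithmetic is easy to see for $\kappa=2$ (which is not of the form $3k+1$ but serves as a picture). There are $6$ ticks. The clock for $x_i=\varepsilon$ has blocks $\{1,2\},\{3,4\},\{5,6\}$, each writing $a^{3\cdot2}$; the other clock has blocks $\{1,2,3\},\{4,5,6\}$, each writing $a^{2\cdot 3}$. Lamps with exponents $\mu_0,\mu_1,\mu_2$ at ticks $1,3,5$ fall into separate blocks of the first clock, while for the second clock the first block receives $\mu_0+\mu_1$ and the second receives $\mu_2$.

**Lemma 9 (two clocks).** Let $0\le i\le m$, $\varepsilon\in\{0,1\}$ and $\mu_0,\dots,\mu_\kappa\in\{-1,0,1\}$. There is $R=R_{i,\varepsilon}(\mu_0,\dots,\mu_\kappa)\in N^k_{m+1}$ with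
$$R=a^{x_0\mu_0}C\,a^{x_0\mu_1}C\cdots a^{x_0\mu_\kappa}C\qquad\text{if }x_i=\varepsilon,\tag{3}$$
$$R=a^{x_0(\mu_0+\mu_1)}C\,a^{x_0\mu_2}C\cdots a^{x_0\mu_\kappa}C\qquad\text{if }x_i\neq\varepsilon.\tag{4}$$

*Proof.* **Step 1: the word.** For $1\le t\le q$ put
$$u_t=a^k\cdot a\alpha^{\nu_t}\cdot a^k\cdot a_{i,\varepsilon}\cdot a^k,\qquad \nu_{\kappa j+1}=\mu_j\ \ (0\le j\le\kappa),\qquad \nu_t=0\ \text{ otherwise.}$$
The largest index used is $\kappa^2+1\le\kappa^2+\kappa=q$. Put $\beta_q=b$ (constant). For $t<q$ put $\beta_t=b_{i,\varepsilon}$ if $\kappa\mid t$, $\beta_t=b_{i,1-\varepsilon}$ if $(\kappa+1)\mid t$, and $\beta_t=1$ otherwise. This is unambiguous: since $\gcd(\kappa,\kappa+1)=1$, a number divisible by both is a multiple of $q$. Define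
$$R=\prod_{t=1}^{q}u_t\beta_t=u_1\beta_1u_2\beta_2\cdots u_q\beta_q .$$

**Step 2: spacing.** We check $R\in N^k_{m+1}$. By (1), the function $a\alpha^{\nu}$ is $a$, $a\cdot a_{0,1}$ or $a_{0,0}$ for $\nu=0,1,-1$ respectively, so it is a product of constant letters and at most one elementary letter, which comes last. Inside $u_t$ this letter is followed by its own $a^k$, and then $a_{i,\varepsilon}$ is followed by its own $a^k$. A nonconstant $\beta_t$ has $t<q$ and is followed by the initial $a^k$ of $u_{t+1}$. So every elementary letter is followed by $k$ constant letters before the next one.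

**Step 3: what a tick writes.** The values of $u_t$ are powers of $a$. Apart from the factor $\alpha^{\nu_t}$, which contributes $a^{x_0\nu_t}$, the function $u_t$ contributes $a^{3k+1}=a^\kappa$, plus one further $a$ if $x_i=\varepsilon$. So it contributes $a^{\kappa+1}$ if $x_i=\varepsilon$ and $a^\kappa$ if $x_i\neq\varepsilon$.

**Step 4: values for $x_i=\varepsilon$.** The letters $b$ occur after the ticks $t=\kappa(j+1)$ with $j=0,\dots,\kappa$, the last one being $t=q$. The block $\{\kappa j+1,\dots,\kappa(j+1)\}$ has $\kappa$ ticks, so it contributes $a^{\kappa(\kappa+1)}=a^q$. Among its ticks exactly $\kappa j+1$ has the form $\kappa j'+1$, so its lamp exponent is $\mu_j$. The block followed by its $b$ therefore reads $a^{x_0\mu_j}a^qb=a^{x_0\mu_j}C$. This is (3).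

**Step 5: values for $x_i\ne\varepsilon$.** The letters $b$ occur after the ticks $t=(\kappa+1)j$ with $j=1,\dots,\kappa$, the last one being $t=q$. The block $J_j=\{(\kappa+1)(j-1)+1,\dots,(\kappa+1)j\}$ has $\kappa+1$ ticks, so it contributes $a^{(\kappa+1)\kappa}=a^q$. For $1\le j\le\kappa$ it contains the tick $\kappa j+1$, because
$$(\kappa+1)(j-1)+1=\kappa j+j-\kappa\ \le\ \kappa j+1\ \le\ \kappa j+j=(\kappa+1)j .$$
The only remaining lamp tick is $1$ (the one of $\mu_0$), and $1\in J_1$. Since the blocks are disjoint, the lamp exponent of $J_1$ is $\mu_0+\mu_1$, and that of $J_j$ is $\mu_j$ for $j\ge2$. This is (4). $\blacksquare$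

For $k=0$ we have $u_t=a\alpha^{\nu_t}a_{i,\varepsilon}$, and $R_{i,\varepsilon}(\mu_0,\mu_1)=u_1\,b_{i,\varepsilon}\,u_2\,b$ is the word $T_{i,\varepsilon}(\mu_0,\mu_1)$ up to exchanging the commuting functions inside the powers of $a$ (here $i$ may also be $0$).

## 6. Raising the dimension by one

**Proposition 10.** For all $m,k\ge1$ there are $h\in N_m^k$ and $U\ne V$ in $F$ with $|U|=|V|$, $h(x)=U$ for all $x\neq\mathbf 1$, and $h(\mathbf 1)=V$.

Since $N_m^k\subseteq M_m(F)$, this implies Proposition 1. The proof is by induction on $m$, for all $k$ simultaneously.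

**Step 1: the base $m=1$.** Take $h=a_{1,0}\,b^k\,a_{1,1}\,b^k\in N_1^k$. Then $U=h(0)=ab^{2k}$ and $V=h(1)=b^kab^k$, which have the same length and differ because $k\ge1$.

**Step 2: setting up the passage from $m$ to $m+1$.** Fix $k\ge1$, and let $\kappa,q,C,\tau$ be as in Sections 4 and 5. We apply the induction hypothesis with spacing $\kappa$: take $h\in N_m^\kappa$, $U$, $V$ as in the Proposition for $m$ and $\kappa$. Replacing $h,U,V$ by $hb,Ub,Vb$ keeps all properties. So we may write
$$h=z_1\cdots z_p,\qquad\text{each } z_j\text{ a constant letter or a } \kappa\text{-packet},\qquad z_p=b,$$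
and $U$ ends with $b$. Put $N=|U|=|V|$, so that $|h(x)|=N$ for all $x\in\{0,1\}^m$.

**Step 3: the lift $\hat h$.** We construct $\hat h\in N^k_{m+1}$ satisfying (2). Each $z_j$ is replaced by a function $R_j$ that carries the lamp exponents between letters. Let $\lambda_j^+$ be the value of $\lambda$ at the last letter of $z_j$: put $\lambda_j^+=\lambda(d)$ if $z_j=d$ is a constant letter, and $\lambda_j^+=\lambda(d_\kappa)$ if $z_j=c_{i,\varepsilon}d_1\cdots d_\kappa$ is a packet. This last letter is constant, so $\lambda_j^+$ does not depend on $x$. Put $\lambda_0^+=0$. For $z_j=d$ let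
$$R_j=\alpha^{\lambda(d)-\lambda_{j-1}^+}\,C,$$
and for $z_j=c_{i,\varepsilon}d_1\cdots d_\kappa$ let
$$R_j=R_{i,\varepsilon}\bigl(\lambda(c)-\lambda_{j-1}^+,\ \lambda(d_1)-\lambda(c),\ \lambda(d_2)-\lambda(d_1),\ \dots,\ \lambda(d_\kappa)-\lambda(d_{\kappa-1})\bigr).$$
All exponents are differences of numbers in $\{0,1\}$, hence lie in $\{-1,0,1\}$. So $R_j\in N^k_{m+1}$ by Lemmas 8 and 9. We claim that
$$\bigl(\alpha^{\lambda_{j-1}^+}\,R_j\,\alpha^{-\lambda_j^+}\bigr)(x_0,x)=\begin{cases}\tau(z_j(x))& x_0=1,\\ C^{|z_j(x)|}& x_0=0.\end{cases}\tag{5}$$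
For a constant letter, the left side is $\alpha^{\lambda(d)}C\alpha^{-\lambda(d)}$, which is $\tau(d)$ at $x_0=1$ and $C$ at $x_0=0$. Now let $z_j$ be a packet. At $x_0=0$, formulas (3) and (4) give $C^{\kappa+1}$ if $x_i=\varepsilon$ and $C^\kappa$ if $x_i\ne\varepsilon$, which is $C^{|z_j(x)|}$. At $x_0=1$ and $x_i=\varepsilon$, formula (3) gives
$$a^{\lambda(c)}C\,a^{\lambda(d_1)-\lambda(c)}C\,a^{\lambda(d_2)-\lambda(d_1)}C\cdots a^{\lambda(d_\kappa)-\lambda(d_{\kappa-1})}C\,a^{-\lambda(d_\kappa)}=\tau(cd_1\cdots d_\kappa).$$
At $x_0=1$ and $x_i\ne\varepsilon$, the first two exponents add up to $\lambda(d_1)-\lambda_{j-1}^+$, and formula (4) gives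
$$a^{\lambda(d_1)}C\,a^{\lambda(d_2)-\lambda(d_1)}C\cdots a^{\lambda(d_\kappa)-\lambda(d_{\kappa-1})}C\,a^{-\lambda(d_\kappa)}=\tau(d_1\cdots d_\kappa).$$
This proves (5). Now put $\hat h=R_1\cdots R_p\in N^k_{m+1}$. Multiply (5) over $j=1,\dots,p$. The inner lamps cancel, and the outer ones are trivial because $\lambda_0^+=0$ and $\lambda_p^+=\lambda(b)=0$. So
$$\hat h(1,x)=\tau(h(x)),\qquad \hat h(0,x)=C^{|h(x)|}=C^N\qquad\text{for all }x\in\{0,1\}^m,$$
which is (2).

**Step 4: balancing words.** On the face $x_0=1$ we now have $\tau(h(x))$, which is $\tau(U)$ or $\tau(V)$, and on $x_0=0$ we have $C^N$. As in Section 1 we need functions of $x_0$ that supply $\tau(U)$ on the face $x_0=0$ and powers of $C$ elsewhere; but now they must be spaced. Write $U=c_1\cdots c_N$ with $c_N=b$, and set $\lambda(c_0):=0$. Let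
$$B=\prod_{r=1}^{N}\bar\alpha^{\lambda(c_r)-\lambda(c_{r-1})}\,C .$$
By Lemma 8, $B\in N^k_{m+1}$. At $x_0=0$ we have $\bar\alpha=a$, and since $\lambda(c_N)=0$ no final factor $a^{-\lambda(c_N)}$ is missing, so $B(0,x)=\tau(U)$. At $x_0=1$ we have $\bar\alpha=1$, so $B(1,x)=C^N$. Further, let
$$Q_\varepsilon=R_{0,\varepsilon}(0,\dots,0)\in N^k_{m+1},$$
which by (3) and (4) has value $C^{\kappa+1}$ if $x_0=\varepsilon$ and $C^\kappa$ otherwise.

**Step 5: the new corner function.** Put
$$H=Q_0^{N}\,B\,\hat h\,Q_1^{N}\in N^k_{m+1}.$$
Then
$$H(0,x)=C^{(\kappa+1)N}\,\tau(U)\,C^{N}\,C^{\kappa N},\qquad H(1,x)=C^{\kappa N}\,C^{N}\,\tau(h(x))\,C^{(\kappa+1)N}.$$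
So with
$$U'=C^{(\kappa+1)N}\tau(U)\,C^{(\kappa+1)N},\qquad V'=C^{(\kappa+1)N}\tau(V)\,C^{(\kappa+1)N}$$
we have $H=U'$ at all points other than the top corner, namely at all $(0,x)$ and at $(1,x)$ with $x\ne\mathbf 1$, and $H=V'$ at the top corner. Both lie in $F$, being values of $H\in M_{m+1}(F)$. By Lemma 7, $\tau(U)\ne\tau(V)$, so $U'\ne V'$. Finally, $\Gamma\to\mathbb Z$, $a,b\mapsto1$, is the length on $F$ and sends both $\tau(U)$ and $\tau(V)$ to $(q+1)N$, so $|U'|=|V'|$. Hence $H,U',V'$ are as required for $m+1$ and $k$. Since $k\ge1$ was arbitrary, the induction is complete. $\blacksquare$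

With this, Proposition 1 is proved, and so are Theorems 2 and 4.

## 7. The congruence $[1,\dots,1]_{n+1}$ of an arbitrary monoid

**Proof of Theorem 3.** Let $\delta=[1,\dots,1]_{n+1}$ and let $\theta$ be the kernel of $S\to G(S)/\gamma_{n+1}(G(S))$. For $n=0$ we have $\delta=[1]=1$, and $\theta$ is the full congruence too since $\gamma_1(G(S))=G(S)$; it is the only congruence whose quotient embeds into a trivial group. Let $n\ge1$.

**Step 1: $\theta\subseteq\delta$.** We apply Theorem 2 to $S/\delta$, so we must check (SN$_n$) there. Every element of $M_{n+1}(S/\delta)$ lifts, generator by generator, to an element of $M_{n+1}(S)$. So the defining property of $\delta$ says exactly that $S/\delta$ satisfies (SN$_n$). By Theorem 2, $S/\delta$ embeds into an $n$-nilpotent group $P$. The homomorphism $S\to S/\delta\to P$ factors through $G(S)$. It then factors through $G(S)/\gamma_{n+1}(G(S))$, because $\gamma_{n+1}(G(S))$ is mapped into $\gamma_{n+1}(P)=1$. So if $(s,t)\in\theta$, then $s$ and $t$ have the same image in $P$, hence in $S/\delta$, that is, $(s,t)\in\delta$.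

**Step 2: $\delta$ lies below every candidate.** Let $\theta'$ be any congruence such that $S/\theta'$ embeds into an $n$-nilpotent group; $\theta$ is one, since $S/\theta$ embeds into $G(S)/\gamma_{n+1}(G(S))$. By the Known result, $S/\theta'$ is $n$-supernilpotent. Let $f\in M_{n+1}(S)$ with $(f(x,0),f(x,1))\in\theta'$ for all $x\in\{0,1\}^n\setminus\{\mathbf 1\}$. The image of $f$ lies in $M_{n+1}(S/\theta')$, and (SN$_n$) in $S/\theta'$ gives $(f(\mathbf 1,0),f(\mathbf 1,1))\in\theta'$. So $\theta'$ has the property in the definition of the commutator, and $\delta\subseteq\theta'$.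

Taking $\theta'=\theta$ we get $\delta=\theta$, and by Step 2 this is the least congruence whose quotient embeds into an $n$-nilpotent group. $\blacksquare$

## 8. Counting scattered subwords in free monoids

A word $w=y_1\cdots y_l$ occurs as a scattered subword of $u$ at positions $i_1<\dots<i_l$ if the letters of $u$ there are $y_1,\dots,y_l$ in this order; the number of occurrences is the number of such position sets. For example, $ab$ occurs twice in $abba$, and the empty word occurs once in every word.

Recall the Magnus expansion: the homomorphism $\mu$ from the free group on $X$ to the units of the ring of noncommutative formal power series over $\mathbb Z$ in $X$, given by $x\mapsto1+x$. The Magnus–Witt theorem says that $g\in\gamma_{n+1}$ iff $\mu(g)-1$ has no terms of degree $\le n$.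

**Corollary 11.** For a free monoid $X^*$ and $n\ge0$: $(u,v)\in[1,\dots,1]_{n+1}$ iff every word $w$ with $|w|\le n$ occurs equally often as a scattered subword in $u$ and in $v$.

*Proof.* Here $G(X^*)$ is the free group on $X$. By Theorem 3, $(u,v)\in[1,\dots,1]_{n+1}$ iff $uv^{-1}\in\gamma_{n+1}$, that is, iff $\mu(uv^{-1})-1$ has no terms of degree $\le n$. Now
$$\mu(uv^{-1})-1=(\mu(u)-\mu(v))\,\mu(v)^{-1},$$
and $\mu(v)^{-1}$ has constant term $1$, so multiplication by it does not change the lowest degree that occurs. Hence the condition says that $\mu(u)$ and $\mu(v)$ agree in degrees $\le n$. For $u=x_1\cdots x_l$ with letters $x_j\in X$, expanding $\mu(u)=(1+x_1)\cdots(1+x_l)$ means choosing a set of positions and multiplying the letters there in order. So the coefficient of $w$ in $\mu(u)$ is the number of occurrences of $w$ as a scattered subword of $u$. $\blacksquare$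

Two examples on the letters $a,b$. The words $ab$ and $ba$ contain each letter once, so $(ab,ba)\in[1,1]$, as the computation for $n=1$ in Section 2 also suggests; but $ab$ occurs once in $ab$ and not in $ba$, so $(ab,ba)\notin[1,1,1]$. In both $abba$ and $baab$ each letter occurs twice, and $aa,ab,ba,bb$ occur $1,2,2,1$ times. So $(abba,baab)\in[1,1,1]$. The word $aba$ occurs twice in $abba$ and not at all in $baab$, so $(abba,baab)\notin[1,1,1,1]$.
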